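\title{Entire functions on $\mathbb{C}^3$ whose zeros obey the dimension count}

\begin{abstract}
Substituting variables and constants into an entire function $g:\mathbb{C}^3\to\mathbb{C}$ produces systems of equations. A problem posed in a survey of Zilber asks for a function $g$ for which these systems behave as a count of equations and unknowns predicts: $n+1$ equations in $n$ variables have only degenerate solutions, while $n$ equations in $n$ variables, with arbitrary complex constants and finitely many inequalities added, are solvable whenever no $k$ of the equations involve fewer than $k$ variables. We construct such a $g$ as a limit of polynomials. Its growth can be bounded by $e^{\varphi(\rho)}$ on the polydisc of radius $\rho$ exactly when $\varphi(\rho)/\log\rho\to\infty$. We also show that both properties hold for a dense $G_\delta$ set of entire functions, together with a dichotomy governed by Hall's marriage condition, and almost surely for the Gaussian entire function $\sum_\alpha\omega_\alpha z^\alpha/\sqrt{\alpha!}$.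
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Two properties of an entire function}

Let $g:\mathbb{C}^3\to\mathbb{C}$ be entire. A \emph{formal triple} is a triple $t$ each of whose entries is a variable $v_1,v_2,\dots$ or a complex constant; two formal triples are distinct if they differ in some position. Each formal triple gives an equation $g(t)=0$, for instance $g(v_1,v_1,v_2)=0$ or $g(v_2,5,v_1)=0$. A list of formal triples satisfies \emph{Hall's condition} if, for every $k$, any $k$ of them together contain at least $k$ different variables. Consider the following two properties of $g$.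

\begin{description}
\item[GS.] For every $n\ge1$: if a system of $n+1$ equations $g(v_{i_k},v_{j_k},v_{l_k})=0$ $(k=1,\dots,n+1)$ in the variables $v_1,\dots,v_n$, without constants, has a solution $(a_1,\dots,a_n)\in\mathbb{C}^n$, then at least two of the points $(a_{i_k},a_{j_k},a_{l_k})\in\mathbb{C}^3$ coincide.
\item[EC.] For every $n\ge1$ and $m\ge0$: if $t_1,\dots,t_{n+m}$ are distinct formal triples in the variables $v_1,\dots,v_n$, none consisting of constants only, and $t_1,\dots,t_n$ satisfy Hall's condition, then the system $g(t_k)=0$ $(k\le n)$, $g(t_k)\ne0$ $(n<k\le n+m)$ has a solution in $\mathbb{C}^n$.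
\end{description}

The problem, posed in \cite{Zilber}, is to construct an entire function $g:\mathbb{C}^3\to\mathbb{C}$ with both properties, or to prove that there is none. We show that such a function exists.

Property GS is a statement about the number of zeros of $g$ on finite grids. Write $Z(g)\subset\mathbb{C}^3$ for the zero set.

\begin{lemma}\label{lem:count}
The function $g$ has \textup{GS} if and only if $|X^3\cap Z(g)|\le|X|$ for every finite nonempty set $X\subset\mathbb{C}$.
\end{lemma}

\begin{proof}
If $X=\{a_1,\dots,a_n\}$ has $n$ elements and $X^3$ contains $n+1$ distinct zeros, write them as $(a_{i_k},a_{j_k},a_{l_k})$; this violates GS. Conversely, if $(a_1,\dots,a_n)$ violates GS, then $X=\{a_1,\dots,a_n\}$ has at most $n$ elements and $X^3$ contains $n+1$ distinct zeros.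
\end{proof}

For $|X|=1$ this is no restriction. For $X=\{a,b\}$ it allows at most two zeros among eight points, so $g=x_1-x_2$, which vanishes at $(a,a,a)$, $(a,a,b)$ and $(b,b,b)$, fails GS. A function without zeros, such as $e^{x_1}$, has GS and fails EC. Property EC excludes identities between the slots: if $g(x_1,x_2,x_3)=g(x_2,x_1,x_3)$, then $g(v_1,0,1)=0$, $g(0,v_1,1)\neq0$ has no solution.

If each equation cuts the solution set down by one complex dimension, then $n+1$ equations in $n$ unknowns should have no solution unless two of them become the same equation, and $n$ equations should have isolated solutions, which exist if $g$ is rich enough, unless some $k$ of them already overdetermine fewer than $k$ unknowns. So GS and EC are what one expects of a function with no special structure, and the natural guess is that a ``generic'' $g$ has both. Two things separate the guess from a proof. First, EC quantifies over all complex constants. These are uncountably many demands, none of which may be discarded, whereas a recursive construction or a category argument meets countably many; and the constants in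 a system may be chosen with knowledge of $g$. Second, the two properties pull against each other: every step that creates zeros for EC has to be compatible with the upper bound of Lemma~\ref{lem:count} on all finite sets $X$, including those whose points are far away or close together.

\subsection{Notation}

Throughout, $D(c,\rho)$ is the closed disc, $\Delta_\rho=D(0,\rho)^3$, and $\|\cdot\|_K$ is the supremum norm on $K$. The space $\mathcal{O}$ of entire functions on $\mathbb{C}^3$ carries the topology of locally uniform convergence: the sets $\{g:\|g-f\|_{\Delta_R}<\delta\}$ form a neighborhood basis of $f$. It is separable and completely metrizable, and polynomials are dense in it because Taylor series converge locally uniformly. If $g=\sum_\alpha g_\alpha x^\alpha$, with $\alpha\in\mathbb{N}^3$ and $\mathbb{N}=\{0,1,\dots\}$, Cauchy's estimates read $|g_\alpha|\le\|g\|_{\Delta_\rho}\rho^{-|\alpha|}$. Let $\mathcal{P}_D$ be the space of polynomials of degree at most $D$ in $x_1,x_2,x_3$. It is spanned by at most $(D+1)^3$ monomials, so Cauchy's estimates on $\Delta_1$ give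
\begin{equation}\label{eq:poly}
\|p\|_{\Delta_\rho}\le (D+1)^3\rho^D\,\|p\|_{\Delta_1}\qquad(p\in\mathcal{P}_D,\ \rho\ge1).
\end{equation}
Finally, $\mathrm{Conf}_n\subset\mathbb{C}^n$ is the open set of $n$-tuples with pairwise distinct entries; $\mathrm{Conf}_0$ is a point.

\subsection{Results}

Property EC accepts degenerate solutions: the system $g(v_1,v_1,v_2)=0$, $g(v_2,v_1,v_1)=0$ is solved by $v_1=v_2=a$ as soon as $g(a,a,a)=0$. We prove a stronger property, in which the values of the variables are far apart and the number of equations need not equal the number of variables.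

\begin{description}
\item[EC$^*$.] Let $t_1,\dots,t_{e+m}$ be distinct formal triples in the variables $v_1,\dots,v_q$, none consisting of constants only, such that $t_1,\dots,t_e$ satisfy Hall's condition. Then for every $B>0$ the system $g(t_k)=0$ $(k\le e)$, $g(t_k)\ne0$ $(e<k\le e+m)$ has a solution with $|v_j|>B$ for all $j$, $|v_i-v_j|>B$ for all $i\neq j$, and no $v_j$ equal to a constant of the system.
\end{description}
Property EC follows from the case $e=q=n$.

\begin{theorem}\label{thm:exist}
Let $\varphi:[1,\infty)\to[0,\infty)$ satisfy $\varphi(\rho)/\log\rho\to\infty$ as $\rho\to\infty$. The recursion of Section~\ref{sec:recursion} produces an entire function $g:\mathbb{C}^3\to\mathbb{C}$ with \textup{GS} and \textup{EC}$^*$ (hence \textup{EC}) and with $\|g\|_{\Delta_\rho}\le e^{\varphi(\rho)}$ for all $\rho\ge1$.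
\end{theorem}

A polynomial satisfies such a bound with $\varphi(\rho)=D\log\rho+C$. So $g$ may grow only slightly faster than all polynomials, and this cannot be improved.

\begin{theorem}\label{thm:growth}
If an entire function $g$ has \textup{EC}, then $g$ is not a polynomial, and so $\log\|g\|_{\Delta_\rho}/\log\rho\to\infty$. Hence, for $\varphi:[1,\infty)\to[0,\infty)$, an entire $g$ with \textup{GS}, \textup{EC} and $\|g\|_{\Delta_\rho}\le e^{\varphi(\rho)}$ for all $\rho\ge1$ exists if and only if $\varphi(\rho)/\log\rho\to\infty$.
\end{theorem}

The next theorem confirms the guess about generic functions and shows that Hall's condition is the right proviso in EC. To let the constants vary, consider a finite set $S$ of distinct triples whose entries are variables $v_1,\dots,v_q$ or constant symbols $c_1,\dots,c_p$; triples consisting of constant symbols only are allowed. Hall's condition for $S$ counts variables only. Given values $c\in\mathrm{Conf}_p$ of the symbols, a \emph{generic solution over $c$} is a point $v\in\mathbb{C}^q$ with $(c,v)\in\mathrm{Conf}_{p+q}$ and $g(t)=0$ for all $t\in S$.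

\begin{theorem}\label{thm:generic}
The set of $g\in\mathcal{O}$ with \textup{GS} and \textup{EC}$^*$ contains a dense $G_\delta$ set $\mathcal{R}\subset\mathcal{O}$ such that for every $g\in\mathcal{R}$ and every set $S$ as above:
\begin{itemize}
\item[(i)] if $S$ satisfies Hall's condition, there is a generic solution over every $c\in\mathrm{Conf}_p$;
\item[(ii)] if $S$ fails Hall's condition, the set of $c\in\mathrm{Conf}_p$ over which there is a generic solution is Lebesgue-null and meager; if $p=0$, there is no generic solution.
\end{itemize}
\end{theorem}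

The exceptional set in (ii) need not be empty. The triples $(v_1,c_1,c_1)$, $(v_1,c_1,c_2)$ fail Hall's condition; with $c_2$ replaced by a variable they satisfy it, so by (i) every $c_1$ admits some $c_2$ such that there is a generic solution over $(c_1,c_2)$.

A \emph{standard complex Gaussian} is a random variable with density $\pi^{-1}e^{-|w|^2}$ on $\mathbb{C}$.

\begin{theorem}\label{thm:gauss}
Let $\omega_\alpha$ $(\alpha\in\mathbb{N}^3)$ be independent standard complex Gaussians and let $f(z)=\sum_\alpha\omega_\alpha z^\alpha/\sqrt{\alpha!}$. Almost surely $f$ is entire and satisfies \textup{GS}, \textup{EC}$^*$ and \textup{(i)}, \textup{(ii)} of Theorem~\ref{thm:generic}.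
\end{theorem}

All existence statements come from one countable family of conditions on $g$. The \emph{regularity conditions} of Section~\ref{sec:reg} imply GS and (ii); the \emph{approximation conditions} of Section~\ref{sec:app} imply EC$^*$ and (i). Each condition is open in $\mathcal{O}$ and can be reached from any polynomial by adding a small polynomial of bounded degree, which gives Theorems~\ref{thm:generic} and~\ref{thm:exist} (Section~\ref{sec:recursion}). Section~\ref{sec:gauss} shows that each condition holds almost surely for the Gaussian function.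

\section{No polynomial has EC}\label{sec:poly}

We begin with the negative statement, because it shows how constants adapted to $g$ can be played against $g$. Only systems in one variable are needed.

\begin{proposition}\label{prop:zeros}
If $g$ has \textup{EC}, then $u\mapsto g(u,0,0)$ is not identically zero and has infinitely many zeros.
\end{proposition}

\begin{proof}
The system $g(v_1,0,1)=0$, $g(v_1,0,0)\neq0$ is of the form covered by EC, so $g(\cdot,0,0)\not\equiv0$. Suppose that its zeros are $z_1,\dots,z_s$, finitely many. By EC, each equation $g(z_i,v_1,1)=0$ has a solution $v_1=b_i$. Consider the system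
\[
g(v_1,0,0)=0,\qquad g(v_1,b_i,1)\neq0\quad(i\le s),
\]
with repeated triples omitted. Its triples are distinct, each contains a variable, and there is a single equation, so EC applies. But a solution must be some $z_i$, and $g(z_i,b_i,1)=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:growth}, given Theorem~\ref{thm:exist}]
Let $g$ have EC. A nonzero polynomial in one variable has finitely many zeros, so by Proposition~\ref{prop:zeros} $g(\cdot,0,0)$ is not a polynomial, and neither is $g$. If $\log\|g\|_{\Delta_\rho}/\log\rho$ does not tend to infinity, there are $N$ and $\rho_j\to\infty$ with $\|g\|_{\Delta_{\rho_j}}\le\rho_j^N$. Then $|g_\alpha|\le\rho_j^{N-|\alpha|}\to0$ for $|\alpha|>N$, so $g$ is a polynomial, a contradiction. If moreover $\|g\|_{\Delta_\rho}\le e^{\varphi(\rho)}$, then $\varphi(\rho)/\log\rho\ge\log\|g\|_{\Delta_\rho}/\log\rho\to\infty$. The converse implication is Theorem~\ref{thm:exist}.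
\end{proof}

\section{Three model computations}\label{sec:models}

Each ingredient of the construction is visible in a case that can be done by hand.

\subsection{One condition serves uncountably many constants}\label{ss:rouche}

Consider the equations $g(v_1,a,b)=0$ with $a,b\in D(0,r)$. Suppose that for some large $M$
\begin{equation}\label{eq:model1}
|g(M+x_1,x_2,x_3)-x_1|<1\qquad(|x_1|\le1,\ |x_2|,|x_3|\le r).
\end{equation}
On the circle $|u|=1$ we then have $|g(M+u,a,b)-u|<|u|$, and by Rouch\'e's theorem $g(M+u,a,b)$ has a zero in the unit disc, for all $a,b\in D(0,r)$ at once. The variable is sent to a small disc far away, the constants range over a large disc at the origin, and on the product $g$ imitates a model polynomial. The conditions \eqref{eq:model1} for $r=1,2,\dots$ handle all constants.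

Now add the inequality $g(v_1,a,b')\ne0$ with $b'\neq b$ in $D(0,r)$. The model $x_1$ does not distinguish $b$ from $b'$, so we replace it by $P=x_1+(x_3-b)/(b'-b)$, which equals $u$ at $(u,a,b)$ and $u+1$ at $(u,a,b')$. If $|g(M+x_1,x_2,x_3)-P(x)|<\frac14$ on the same set, Rouch\'e's theorem on $|u|=\frac14$ gives $u^*$ with $|u^*|<\frac14$ and $g(M+u^*,a,b)=0$, while $|g(M+u^*,a,b')|>|1+u^*|-\frac14>\frac12$. The model now depends on the constants, but it suffices that $g$ be within $\frac18$ of a polynomial with coefficients in $\mathbb{Q}(i)$ that is within $\frac18$ of $P$. Countably many conditions still suffice.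

\subsection{Imposing a model without changing what is already built}\label{ss:glue}

Let $f$ be a polynomial of degree at most $d$, $d\ge1$, and put $A=d+1$ and
\[
f_M(x)=f(x)\Bigl(1-\frac{x_1}{M}\Bigr)^{A}+(x_1-M)\Bigl(\frac{x_1}{M}\Bigr)^{A}.
\]
For bounded $x$ and $M\to\infty$, the first term tends to $f$ and the second is $O(M^{1-A})$. At the point $(M+x_1,x_2,x_3)$ with $x$ bounded, the first term is $f(M+x_1,x_2,x_3)(-x_1/M)^A=O(M^{d-A})$ and the second is $x_1(1+x_1/M)^A\to x_1$. So for large $M$ the polynomial $f_M$ satisfies \eqref{eq:model1} and is as close to $f$ as we like on a given compact set. Its degree is at most $d+A$, independently of $M$. By \eqref{eq:poly}, $f_M-f$ is therefore small compared with $\rho^{d+A}$ on all polydiscs $\Delta_\rho$ simultaneously, and this is the source of the growth bound.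

\subsection{Three equations in two unknowns}\label{ss:sard}

Let $f\in\mathcal{O}$. We perturb $f$ so that it does not vanish at all three points $(a,a,a)$, $(a,a,b)$, $(b,b,b)$ for any $a\neq b$. Take $p=\lambda_0+\lambda_1x_1+\lambda_3x_3$. The vanishing of $f+p$ at the three points is a linear system for $\lambda=(\lambda_0,\lambda_1,\lambda_3)$ whose matrix has rows $(1,a,a)$, $(1,a,b)$, $(1,b,b)$ and determinant $-(b-a)^2$. So each $(a,b)\in\mathrm{Conf}_2$ determines exactly one bad parameter $\lambda(a,b)$, depending holomorphically on $(a,b)$. The image of the two-dimensional manifold $\mathrm{Conf}_2$ in $\mathbb{C}^3$ has measure zero, so almost every $\lambda$, and in particular some arbitrarily small $\lambda$, is good. On the diagonal $a=b$ the determinant vanishes and the three equations become one; this is the exception that GS makes for coinciding points.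

\section{Regularity conditions and overdetermined systems}\label{sec:reg}

We recall two facts. Let $\Phi:X\to Y$ be a holomorphic map between second countable complex manifolds. A point $y\in Y$ is a \emph{regular value} if $d\Phi(x)$ is surjective for every $x\in\Phi^{-1}(y)$; this holds vacuously if the fiber is empty, and if $\dim X<\dim Y$ it holds only then. By the implicit function theorem, the fiber over a regular value is empty or a complex submanifold of dimension $\dim X-\dim Y$ with tangent spaces $\ker d\Phi(x)$. By Sard's theorem, almost every $y\in Y$ is a regular value; in particular $\Phi(X)$ is null if $\dim X<\dim Y$.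

For $s\in\{1,\dots,n\}^3$ and $a\in\mathbb{C}^n$ put $a_s=(a_{s_1},a_{s_2},a_{s_3})$. For a nonempty set $T\subset\{1,\dots,n\}^3$ let
\[
\Phi_{g,T}:\mathrm{Conf}_n\to\mathbb{C}^T,\qquad a\mapsto(g(a_s))_{s\in T}.
\]
The dimension count is correct for the system $T$ when $0$ is a regular value of $\Phi_{g,T}$. In order to survive later perturbations this must be cut into open conditions, and since $\mathrm{Conf}_n$ is not compact we exhaust it by the compact sets
\[
Q_{n,l}=\{a\in\mathbb{C}^n:\ |a_i|\le l,\ |a_i-a_j|\ge1/l\ \ (i\ne j)\},\qquad l=1,2,\dots.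
\]

\begin{definition}
The function $g$ satisfies $\mathrm{Reg}(n,T,l)$ if $d\Phi_{g,T}(a)$ is surjective at every $a\in Q_{n,l}$ with $\Phi_{g,T}(a)=0$.
\end{definition}

Thus $g$ satisfies $\mathrm{Reg}(n,T,l)$ for all $l$ if and only if $0$ is a regular value of $\Phi_{g,T}$. For $|T|>n$ the condition says that $\Phi_{g,T}$ has no zero in $Q_{n,l}$, and this case alone gives GS. The cases $|T|\le n$ are needed for part (ii) of Theorem~\ref{thm:generic}, where the constants are counted among the unknowns.

\begin{proposition}\label{prop:reg}
If $g$ satisfies all conditions $\mathrm{Reg}(n,T,l)$, then $g$ has \textup{GS} and satisfies \textup{(ii)} of Theorem~\ref{thm:generic}.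
\end{proposition}

\begin{proof}
If GS fails, Lemma~\ref{lem:count} gives $a\in\mathrm{Conf}_n$ and $n+1$ distinct zeros in $\{a_1,\dots,a_n\}^3$. They are the points $a_s$, $s\in T$, for a set $T$ with $|T|=n+1$, and $\Phi_{g,T}(a)=0$. Regularity makes $d\Phi_{g,T}(a):\mathbb{C}^n\to\mathbb{C}^{n+1}$ surjective, which is impossible.

For (ii), suppose that $k$ triples of $S$ contain exactly $l<k$ variables. Number the $p$ constant symbols and these $l$ variables by $1,\dots,p+l$, the symbols first; here $p+l\geq1$ because the triples have entries. The $k$ triples become a set $T\subset\{1,\dots,p+l\}^3$ with $|T|=k$. Let $Y=\Phi_{g,T}^{-1}(0)\subset\mathrm{Conf}_{p+l}$. If $v$ is a generic solution over $c$ and $v'$ is the tuple of values of the $l$ variables, then $(c,v')\in Y$. So the set in (ii) is contained in the image $E$ of $Y$ under the projection $\mathrm{Conf}_{p+l}\to\mathrm{Conf}_p$. By regularity, $Y$ is empty or a manifold of dimension $p+l-k\le p-1$. If $p=0$, it is empty. If $p\ge1$, then $E$ is null by Sard's theorem. Moreover $Y$ is closed in $\mathrm{Conf}_{p+l}$, so $E$ is the union of the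 images of the compact sets $Y\cap Q_{p+l,j}$, $j\ge1$. Each image is compact and null, hence closed with empty interior, and $E$ is meager.
\end{proof}

\begin{lemma}\label{lem:regopen}
The set of $g\in\mathcal{O}$ satisfying $\mathrm{Reg}(n,T,l)$ is open.
\end{lemma}

\begin{proof}
Let $g_i\to f$ in $\mathcal{O}$, where each $g_i$ fails the condition at some $a^{(i)}\in Q_{n,l}$: $\Phi_{g_i,T}(a^{(i)})=0$ and $d\Phi_{g_i,T}(a^{(i)})$ has rank less than $|T|$. By compactness we may assume $a^{(i)}\to a\in Q_{n,l}$. The $g_i$ converge uniformly on $\Delta_{l+1}$, so by Cauchy's estimates their first derivatives converge uniformly on $\Delta_l$. Hence $\Phi_{f,T}(a)=0$, and all $|T|\times|T|$ minors of $d\Phi_{f,T}(a)$ vanish, being limits of vanishing minors. So $f$ fails the condition, and the complement of the set is closed.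
\end{proof}

The next lemma generalizes Section~\ref{ss:sard}. The space of perturbations has to be large enough to move the values at the $|T|$ points $a_s$ independently, and degree $|T|-1$ suffices for this.

\begin{lemma}\label{lem:sard}
Let $f\in\mathcal{O}$, let $T\subset\{1,\dots,n\}^3$ be nonempty, and let $V=\mathcal{P}_{|T|-1}$. For Lebesgue-almost every $p\in V$, the point $0$ is a regular value of $\Phi_{f+p,T}$; in particular $f+p$ satisfies $\mathrm{Reg}(n,T,l)$ for all $l$.
\end{lemma}

\begin{proof}
Define $\Psi:\mathrm{Conf}_n\times V\to\mathbb{C}^T$ by $\Psi(a,p)=\Phi_{f+p,T}(a)$. Its derivative in the direction $\beta\in V$ is $(\beta(a_s))_{s\in T}$. Since the entries of $a$ are distinct, the points $a_s$, $s\in T$, are distinct. For $s\neq s'$ in $T$ choose an affine function equal to $1$ at $a_s$ and $0$ at $a_{s'}$; for fixed $s$, the product of these $|T|-1$ functions lies in $V$, equals $1$ at $a_s$ and vanishes at the other points. So $d\Psi$ is surjective everywhere, and $Z=\Psi^{-1}(0)$ is empty or a complex manifold with tangent spaces $\ker d\Psi$.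

By Sard's theorem almost every $p\in V$ is a regular value of the projection $\pi:Z\to V$. Take such a $p$, let $\Phi_{f+p,T}(a)=0$, so that $(a,p)\in Z$, and let $y\in\mathbb{C}^T$. Choose $(\xi,\beta)\in\mathbb{C}^n\times V$ with $d\Psi_{(a,p)}(\xi,\beta)=y$. Since $d\pi_{(a,p)}$ is surjective, there is $\xi'$ with $(\xi',\beta)\in\ker d\Psi_{(a,p)}$. Subtracting, $y=d\Psi_{(a,p)}(\xi-\xi',0)=d\Phi_{f+p,T}(a)(\xi-\xi')$. So $d\Phi_{f+p,T}(a)$ is surjective.
\end{proof}

\section{Approximation conditions and solvable systems}\label{sec:app}

\subsection{The conditions}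

For a system in $q$ variables we generalize Section~\ref{ss:rouche} by confining the constants to $D(0,r)$ and looking for $v_j$ in $D(Mj,1)$. A formal triple then takes its values in a product of three of these discs, and the product is determined by which variable, if any, stands in each position. Record this by the \emph{type} $\tau\in\{0,\dots,q\}^3$ of the triple, where a constant has type $0$ and $v_j$ has type $j$. Triples consisting of constants only are excluded in EC$^*$, so the types lie in
\[
I_q=\{0,\dots,q\}^3\setminus\{(0,0,0)\}.
\]
This exclusion cannot be dropped, since $g(c)=0$ or $g(c)\ne0$ is false for each $c\in\mathbb{C}^3$. It is also what makes a construction possible: nothing is demanded of $g$ on $\Delta_r$, where earlier steps have essentially fixed it.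

\begin{definition}\label{def:app}
A \emph{datum} is a tuple $\mathfrak{d}=(r,q,P,\varepsilon)$, where $r,q\ge1$ are integers, $\varepsilon>0$ is rational, and $P=(P_\tau)_{\tau\in I_q}$ is a family of polynomials in $\mathbb{Q}(i)[x_1,x_2,x_3]$. Put $r_0=r$, $r_j=1$ for $j\ge1$, and $W_\tau=\prod_{i=1}^3D(0,r_{\tau_i})\subset\Delta_r$. The function $g$ satisfies $\mathrm{App}(\mathfrak{d})$ if there are an integer $M\ge r+2$ and continuous functions $h_\tau:W_\tau\to\mathbb{C}\setminus\{0\}$ with
\begin{equation}\label{eq:app}
|h_\tau(x)\,g(M\tau+x)-P_\tau(x)|<\varepsilon\qquad(\tau\in I_q,\ x\in W_\tau).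
\end{equation}
\end{definition}

There are countably many data. The factors $h_\tau$ do not affect the zeros of $g$. In Section~\ref{sec:recursion} they equal $1$; they are needed for the Gaussian function, which is far too large near $M\tau$ to be approximated directly.

\begin{lemma}\label{lem:appopen}
The set of $g\in\mathcal{O}$ satisfying $\mathrm{App}(\mathfrak{d})$ is open.
\end{lemma}

\begin{proof}
Let $f$ satisfy \eqref{eq:app} with $M$ and $h_\tau$. By compactness of the finitely many $W_\tau$, the left side is at most some $\varepsilon'<\varepsilon$ and $|h_\tau|\le H$ for some $H$. All sets $M\tau+W_\tau$ lie in $\Delta_{Mq+r}$, so \eqref{eq:app} holds, with the same $M$ and $h_\tau$, for every $g$ with $\|g-f\|_{\Delta_{Mq+r}}<(\varepsilon-\varepsilon')/H$.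
\end{proof}

\subsection{The conditions imply EC$^*$}

For several equations we want a model system with a nondegenerate solution, because such a solution persists under perturbation. The simplest choice lets each equation determine one variable of its own. For $g(v_1,v_1,v_2)=0$, $g(v_1,c,c)=0$, the second equation must take $v_1$ and the first $v_2$; the models $P_{(1,1,2)}=x_3$ and $P_{(1,0,0)}=x_1$ turn the system, in the coordinates $v_j=Mj+w_j$, into a perturbation of $w_2=0$, $w_1=0$. Such an assignment exists exactly under Hall's condition. Indeed, Hall's marriage theorem states that finite sets $S_1,\dots,S_e$ admit an injective choice $\sigma(k)\in S_k$ if and only if every union of $k$ of them has at least $k$ elements. In place of Rouch\'e's theorem we use Brouwer's: a continuous map of a compact convex subset of $\mathbb{R}^N$ into itself has a fixed point.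

\begin{proposition}\label{prop:app}
If $g$ satisfies $\mathrm{App}(\mathfrak{d})$ for all data $\mathfrak{d}$, then $g$ has \textup{EC}$^*$ and satisfies \textup{(i)} of Theorem~\ref{thm:generic}.
\end{proposition}

\begin{proof}
Let $t_1,\dots,t_{e+m}$ and $B$ be as in EC$^*$; we may assume $q\ge1$. Fix an integer $r\ge1$ larger than $B$ and than the moduli of all constants of the system. By Hall's theorem there is an injection $\sigma:\{1,\dots,e\}\to\{1,\dots,q\}$ such that $v_{\sigma(k)}$ occurs in $t_k$; let $i(k)$ be one position at which it occurs. Let $\tau(k)\in I_q$ be the type of $t_k$, and for $w\in\mathbb{C}^q$ let $t_k[w]\in\mathbb{C}^3$ be the result of substituting $w_j$ for $v_j$.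

\emph{Model polynomials.} All triples of one type share one model, so the model has to tell them apart. Fix $\tau$, let $J_\tau=\{k:\tau(k)=\tau\}$ and $z_k=t_k[0]$. Two distinct triples of the same type have the same variables in the same positions, so they differ in a constant; hence the points $z_k$, $k\in J_\tau$, are distinct. (This is where distinctness of the triples is used; without it the system could contain both $g(t)=0$ and $g(t)\neq0$.) For $k\ne k'$ in $J_\tau$ choose an affine function $\lambda_{k,k'}$ equal to $1$ at $z_k$ and $0$ at $z_{k'}$, and let $\Theta_k=\prod_{k'\in J_\tau\setminus\{k\}}\lambda_{k,k'}^2$. Then $\Theta_k(z_k)=1$, and $\Theta_k$ vanishes together with its gradient at the other points. Put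
\[
\widetilde P_\tau=\sum_{k\in J_\tau,\ k\le e}x_{i(k)}\Theta_k+\sum_{k\in J_\tau,\ k>e}\Theta_k ,
\]
which is $0$ if $J_\tau$ is empty. For $k>e$ we get $\widetilde P_{\tau(k)}(z_k)=1$. For $k\le e$ the $i(k)$-th coordinate of $z_k$ is $0$, because a variable stands there; so $\widetilde P_{\tau(k)}(z_k)=0$, and by the product rule $d\widetilde P_{\tau(k)}(z_k)=dx_{i(k)}$.

\emph{The model system.} Only the matched variables will move. For $u\in\mathbb{C}^e$ let $w(u)\in\mathbb{C}^q$ have $w_{\sigma(k)}=u_k$ and all other entries $0$, and put $F_k(u)=\widetilde P_{\tau(k)}(t_k[w(u)])$ for $k\le e+m$. For $k\le e$ we have $F_k(0)=0$, and by the chain rule $dF_k(0)$ is the differential of the $i(k)$-th coordinate of $t_k[w(u)]$, which is $w_{\sigma(k)}=u_k$. So the polynomial map $F=(F_1,\dots,F_e)$ satisfies $|F(u)-u|_\infty\le C|u|_\infty^2$ for $|u|_\infty\le1$, where $|\cdot|_\infty$ is the maximum norm. For $k>e$ we have $F_k(0)=1$. Choose $\rho\in(0,1)$ with $C\rho\le\frac14$ and so small that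
\[
|F(u)-u|_\infty\le\rho/4,\qquad|F_k(u)|\ge\tfrac12\quad(k>e)\qquad\text{for }|u|_\infty\le\rho .
\]

\emph{Transfer to $g$.} Choose $P_\tau\in\mathbb{Q}(i)[x_1,x_2,x_3]$ with $\|P_\tau-\widetilde P_\tau\|_{\Delta_r}\le\rho/8$ and a rational $\varepsilon\in(0,\rho/8]$. The condition $\mathrm{App}(r,q,P,\varepsilon)$ provides $M$ and $h_\tau$. Let $|u|_\infty\le\rho$ and $w=w(u)$. Then $t_k[w]\in W_{\tau(k)}$, since constants have modulus less than $r$ and $|w_j|<1$. The point $M\tau(k)+t_k[w]$ is $t_k$ with $v_j=Mj+w_j$ substituted, since constants are shifted by $M\cdot0$. Put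
\[
G_k(u)=h_{\tau(k)}(t_k[w])\;g\bigl(M\tau(k)+t_k[w]\bigr).
\]
By \eqref{eq:app}, $|G_k(u)-F_k(u)|\le\varepsilon+\rho/8\le\rho/4$ for all $k\le e+m$. With $G=(G_1,\dots,G_e)$ we get $|u-G(u)|_\infty\le|u-F(u)|_\infty+|F(u)-G(u)|_\infty\le\rho/2$, so $u\mapsto u-G(u)$ maps the polydisc $\{|u|_\infty\le\rho\}$ continuously into itself. A fixed point $u^*$ has $G_k(u^*)=0$ for $k\le e$ (if $e=0$, then $u^*$ is the empty tuple), and $|G_k(u^*)|\ge\frac12-\frac\rho4>0$ for $k>e$. Since the $h_\tau$ have no zeros, $v_j=Mj+w_j(u^*)$ solves the system. Finally $|v_j|\ge M-1>r$, so $|v_j|>B$ and $v_j$ is not a constant of the system, and $|v_i-v_j|\ge M-2\ge r>B$ for $i\neq j$. This proves EC$^*$.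

For (i), let $S$ satisfy Hall's condition and let $c\in\mathrm{Conf}_p$. The case $k=1$ of the condition excludes triples without variables, and the triples stay distinct when the distinct values $c_i$ are substituted. Apply EC$^*$ with $m=0$ and $B>\max_i|c_i|$: the $v_j$ are distinct from each other and from all $c_i$, so $(c,v)\in\mathrm{Conf}_{p+q}$.
\end{proof}

\subsection{Gluing the models}

In Section~\ref{ss:glue} the factors $(1-x_1/M)^A$ and $(x_1/M)^A$ act as a polynomial partition of unity for the two locations $0$ and $M$. For the locations $0,M,\dots,qM$ we use the Lagrange polynomials $L_0,\dots,L_q$ of the nodes $0,1,\dots,q$, which have degree $q$ and satisfy $L_j(i)=\delta_{ij}$. The exponent $A$ is chosen so that the decay of a cutoff beats the growth $M^d$ of a polynomial evaluated at distance of order $M$.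

\begin{lemma}\label{lem:glue}
Let $P_\tau$, $\tau\in\{0,\dots,q\}^3$, be polynomials of degree at most $d$, and let $A=d+1$. For integers $M\geq1$ put $\chi_j(y)=L_j(y/M)^A$ and
\[
f_M(x)=\sum_{\tau\in\{0,\dots,q\}^3}P_\tau(x-M\tau)\prod_{i=1}^3\chi_{\tau_i}(x_i).
\]
Then $\deg f_M\le d+3qA$ for all $M$, and for every $\tau\in\{0,\dots,q\}^3$ and $R\ge1$
\[
\sup_{x\in\Delta_R}|f_M(M\tau+x)-P_\tau(x)|\to0\qquad(M\to\infty).
\]
\end{lemma}

\begin{proof}
The degree bound holds because $\deg\chi_j=qA$. Fix $R$. The $L_j$ are Lipschitz on $D(0,q+R)$, so there is $C_1$ with $|L_j(i+u/M)-\delta_{ij}|\le C_1/M$ for $i,j\in\{0,\dots,q\}$, $|u|\le R$, $M\ge1$. Since $\chi_j(Mi+u)=L_j(i+u/M)^A$, it is bounded by $(1+C_1)^A$ in all cases, bounded by $(C_1/M)^A$ if $i\ne j$, and tends to $1$ uniformly in $u$ if $i=j$.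

Evaluate $f_M$ at $M\tau+x$ with $x\in\Delta_R$. The term of index $\tau$ is $P_\tau(x)\prod_i\chi_{\tau_i}(M\tau_i+x_i)$, which tends to $P_\tau(x)$ uniformly. In a term of index $\tau'\ne\tau$, the argument $x+M(\tau-\tau')$ of $P_{\tau'}$ lies in $\Delta_{(R+q)M}$, so by \eqref{eq:poly} this factor is at most $C_2M^d$; and $\tau'_i\ne\tau_i$ for some $i$, so the product of cutoffs is at most $(C_1/M)^A(1+C_1)^{2A}$. The term is $O(M^{d-A})=O(1/M)$.
\end{proof}

\section{Generic functions and slowly growing functions}\label{sec:recursion}

Let $\mathcal{C}_1,\mathcal{C}_2,\dots$ enumerate all conditions $\mathrm{Reg}(n,T,l)$ and $\mathrm{App}(\mathfrak{d})$, let $\mathcal{O}_k$ be the set of $g\in\mathcal{O}$ satisfying $\mathcal{C}_k$, and let $\mathcal{R}=\bigcap_k\mathcal{O}_k$. By Propositions~\ref{prop:reg} and~\ref{prop:app}, every $g\in\mathcal{R}$ has GS and EC$^*$ and satisfies (i) and (ii) of Theorem~\ref{thm:generic}. Each $\mathcal{O}_k$ is open by Lemmas~\ref{lem:regopen} and~\ref{lem:appopen}. The two perturbation lemmas have a common consequence.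

\begin{proposition}\label{prop:step}
For every $k$ and every polynomial $f$ there is an integer $D$ such that for every $\eta>0$ some $p\in\mathcal{P}_D$ has $\|p\|_{\Delta_1}<\eta$ and $f+p\in\mathcal{O}_k$.
\end{proposition}

\begin{proof}
If $\mathcal{C}_k=\mathrm{Reg}(n,T,l)$, take $D=|T|-1$. The set $\{p\in\mathcal{P}_D:\|p\|_{\Delta_1}<\eta\}$ is open and nonempty, so it has positive measure and contains a polynomial as in Lemma~\ref{lem:sard}.

If $\mathcal{C}_k=\mathrm{App}(r,q,P,\varepsilon)$, apply Lemma~\ref{lem:glue} to the $P_\tau$, $\tau\in I_q$, together with $P_{(0,0,0)}=f$, and take $D=d+3qA$ and $p=f_M-f\in\mathcal{P}_D$. The case $\tau=(0,0,0)$, $R=1$ gives $\|p\|_{\Delta_1}<\eta$ for large $M$. The cases $\tau\in I_q$, $R=r$ give \eqref{eq:app} with $h_\tau=1$ for large $M\ge r+2$.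
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:generic}]
Each $\mathcal{O}_k$ is dense: given $g\in\mathcal{O}$, $R\ge1$ and $\delta>0$, take a polynomial $f$ with $\|g-f\|_{\Delta_R}<\delta/2$ and then $p$ as in Proposition~\ref{prop:step} with $(D+1)^3R^D\eta\le\delta/2$; by \eqref{eq:poly}, $\|g-(f+p)\|_{\Delta_R}<\delta$. By Baire's theorem, a countable intersection of dense open subsets of a complete metric space is dense. So $\mathcal{R}$ is a dense $G_\delta$.
\end{proof}

Baire's theorem in $\mathcal{O}$ says nothing about growth. The functions obeying the bound of Theorem~\ref{thm:exist} form a closed set with empty interior: adding $\frac\delta2(x_1/R)^D$ changes a function by less than $\delta$ on $\Delta_R$ and violates the bound at $\rho=2R$ once $D$ is large. So we run the recursion behind Baire's theorem by hand and use that $D$ in Proposition~\ref{prop:step} does not depend on $\eta$.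

\begin{proof}[Proof of Theorem~\ref{thm:exist}]
The hypothesis on $\varphi$ is used in the following form: for every $D$ there is $\kappa_D>0$ with
\begin{equation}\label{eq:kappa}
e^{\varphi(\rho)}\ge\kappa_D\,\rho^D\qquad(\rho\ge1).
\end{equation}
Indeed, there is $\rho_1\ge1$ with $\varphi(\rho)\ge D\log\rho$ for $\rho\ge\rho_1$, and for $1\le\rho\le\rho_1$ we have $e^{\varphi(\rho)}\ge1\ge(\rho/\rho_1)^D$; take $\kappa_D=\rho_1^{-D}$.

Put $f_0=0$ and $R_0=\delta_0=1$. Given a polynomial $f_{k-1}$ and numbers $R_{k-1}\ge1$, $\delta_{k-1}>0$, let $D$ be as in Proposition~\ref{prop:step} for $k$ and $f_{k-1}$, choose $\eta>0$ with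
\[
(D+1)^3R_{k-1}^D\,\eta\le\delta_{k-1}/2,\qquad(D+1)^3\eta\le2^{-k}\kappa_D,
\]
take the corresponding $p_k\in\mathcal{P}_D$, and set $f_k=f_{k-1}+p_k\in\mathcal{O}_k$. By \eqref{eq:poly} and \eqref{eq:kappa},
\begin{equation}\label{eq:step}
\|p_k\|_{\Delta_{R_{k-1}}}\le\delta_{k-1}/2,\qquad\|p_k\|_{\Delta_\rho}\le2^{-k}e^{\varphi(\rho)}\quad(\rho\ge1).
\end{equation}
Since $\mathcal{O}_k$ is open, we can choose $R_k\ge R_{k-1}$ and $\delta_k\in(0,\delta_{k-1}/2]$ such that every entire $g$ with $\|g-f_k\|_{\Delta_{R_k}}\le\delta_k$ lies in $\mathcal{O}_k$.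

By the second bound in \eqref{eq:step}, the series $g=\sum_{k\ge1}p_k=\lim f_k$ converges uniformly on every $\Delta_\rho$, so $g$ is entire and $\|g\|_{\Delta_\rho}\le e^{\varphi(\rho)}$ for $\rho\ge1$. By the first bound, together with $R_{j-1}\ge R_k$ and $\delta_{j-1}\le2^{k+1-j}\delta_k$ for $j>k$,
\[
\|g-f_k\|_{\Delta_{R_k}}\le\sum_{j>k}\|p_j\|_{\Delta_{R_{j-1}}}\le\sum_{j>k}2^{k-j}\delta_k=\delta_k .
\]
Hence $g\in\mathcal{O}_k$ for every $k$, that is, $g\in\mathcal{R}$.
\end{proof}

\section{The Gaussian entire function}\label{sec:gauss}

We prove Theorem~\ref{thm:gauss} by showing that $f\in\mathcal{O}_k$ almost surely for each $k$; then $f\in\mathcal{R}$ almost surely, since there are countably many conditions.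

\subsection{Preliminaries}

For every $R$ we have $\mathbb{E}\sum_\alpha|\omega_\alpha|R^{|\alpha|}/\sqrt{\alpha!}=\mathbb{E}|\omega_0|\bigl(\sum_jR^j/\sqrt{j!}\bigr)^3<\infty$. So the event $\Omega_0$ that $\sum_\alpha|\omega_\alpha|R^{|\alpha|}/\sqrt{\alpha!}<\infty$ for all integers $R$ has probability one, and on it the series for $f$ converges in $\mathcal{O}$. For $g\in\mathcal{O}$ let $\pi_dg\in\mathcal{P}_d$ be the Taylor polynomial of degree $d$ at $0$. As the limit of $\pi_df$, the function $f$ is a random element of $\mathcal{O}$. The random variables $\pi_df$ and $f-\pi_df$ are independent, and $\pi_df$ has a strictly positive density on $\mathcal{P}_d$. With $z\cdot w=\sum_iz_iw_i$, orthonormality of the $\omega_\alpha$ gives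
\begin{equation}\label{eq:cov}
\mathbb{E}\,f(z)\overline{f(w)}=\sum_\alpha z^\alpha\bar w^\alpha/\alpha!=e^{z\cdot\bar w}.
\end{equation}

A random vector $\xi\in\mathbb{C}^N$ is \emph{circular Gaussian} if $\mathbb{E}\exp(i\operatorname{Re}\lambda^*\xi)=\exp(-\lambda^*\Sigma\lambda/4)$ for all $\lambda\in\mathbb{C}^N$ and some positive semidefinite Hermitian matrix $\Sigma$; then $\Sigma=\mathbb{E}\,\xi\xi^*$, so the covariance matrix determines the law. We use the following facts, which follow from this formula and L\'evy's continuity theorem. A complex-linear image of finitely many $\omega_\alpha$ is circular Gaussian. An almost sure limit of circular Gaussian vectors is circular Gaussian. If the covariance matrices of circular Gaussian vectors converge, the vectors converge in law to the circular Gaussian vector with the limiting covariance. Blocks with zero cross-covariance are independent. We also use the portmanteau inequality: if $\xi_M\to\xi$ in law and $G$ is open, then $\liminf_M\mathbb{P}(\xi_M\in G)\ge\mathbb{P}(\xi\in G)$.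

\subsection{Regularity}

Let $\mathcal{C}_k=\mathrm{Reg}(n,T,l)$ and $d=|T|-1$. For every fixed $f'\in\mathcal{O}$, Lemma~\ref{lem:sard} says that $p+f'\in\mathcal{O}_k$ for almost every $p\in\mathcal{P}_d$, so $\mathbb{P}(\pi_df+f'\in\mathcal{O}_k)=1$. The set of pairs $(p,f')$ with $p+f'\in\mathcal{O}_k$ is open, hence Borel, and $\pi_df$ is independent of $f-\pi_df$. Fubini's theorem gives $\mathbb{P}(f\in\mathcal{O}_k)=1$.

\subsection{Normalized translates}

By \eqref{eq:cov}, $f(z)$ is circular Gaussian of variance $e^{|z|^2}$, so $\mathbb{P}(|f(z)|<1)=1-\exp(-e^{-|z|^2})\le e^{-|z|^2}$. For the datum $(r,1,0,1)$, the probability that \eqref{eq:app} holds with $h_\tau=1$ for some $M\ge r+2$ is therefore at most $\sum_{M\ge r+2}e^{-M^2}$, which tends to $0$ as $r\to\infty$. Almost surely the approximation conditions cannot all be met with trivial factors. The remedy is to divide $f(N+x)$ by a zero-free function that restores the covariance \eqref{eq:cov}. For $N\in\mathbb{R}^3$ and $g\in\mathcal{O}$ put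
\[
(T_Ng)(x)=e^{-x\cdot N-|N|^2/2}\,g(N+x),
\]
a continuous linear operator on $\mathcal{O}$. Let $c^N_\alpha$ be the Taylor coefficients of $T_Nf$ at $0$.

\begin{lemma}\label{lem:translates}
Every finite subfamily of $(c^N_\alpha)_{N\in\mathbb{R}^3,\,\alpha\in\mathbb{N}^3}$ is circular Gaussian. For each $N$, the variables $\sqrt{\alpha!}\,c^N_\alpha$ are independent standard complex Gaussians, so $T_Nf$ has the same law as $f$. For all $N,N',\alpha,\beta$,
\[
\bigl|\mathbb{E}\,c^N_\alpha\overline{c^{N'}_\beta}\bigr|\le\exp\bigl(3+2\sqrt3\,|N-N'|-\tfrac12|N-N'|^2\bigr).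
\]
\end{lemma}

\begin{proof}
Almost surely $T_N\pi_df\to T_Nf$ in $\mathcal{O}$ as $d\to\infty$. Taylor coefficients are continuous linear functionals on $\mathcal{O}$, so a finite family of the $c^N_\alpha$ is an almost sure limit of complex-linear images of finitely many $\omega_\alpha$, hence circular Gaussian.

Put $\nu=N-N'$. By \eqref{eq:cov}, and since $N,N'$ are real, $\mathbb{E}\,T_Nf(x)\overline{T_{N'}f(y)}$ is the exponential of
\[
-x\cdot N-\bar y\cdot N'-\tfrac12|N|^2-\tfrac12|N'|^2+(N+x)\cdot(N'+\bar y)=x\cdot\bar y-(x-\bar y)\cdot\nu-\tfrac12|\nu|^2 .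
\]
That is, it equals $K_\nu(x,\bar y)$, where $K_\nu(x,\zeta)=\exp(x\cdot\zeta-(x-\zeta)\cdot\nu-\frac12|\nu|^2)$ is entire on $\mathbb{C}^6$. Let $\mu$ be the normalized Haar measure on the torus $\{|x_1|=|x_2|=|x_3|=1\}$. Cauchy's formula reads $c^N_\alpha=\int T_Nf(x)\,\bar x^\alpha\,d\mu(x)$. On the torus $\mathbb{E}|T_Nf(x)|^2=K_0(x,\bar x)=e^3$, so by the Cauchy--Schwarz inequality Fubini's theorem applies, and
\[
\mathbb{E}\,c^N_\alpha\overline{c^{N'}_\beta}=\iint K_\nu(x,\bar y)\,\bar x^\alpha y^\beta\,d\mu(x)\,d\mu(y),
\]
which is the coefficient of $x^\alpha\zeta^\beta$ in $K_\nu$. For $\nu=0$ we have $K_0=e^{x\cdot\zeta}$, and the coefficient is $\delta_{\alpha\beta}/\alpha!$; this gives the second claim, because $T_Nf$ is the sum of its Taylor series. In general, $|x\cdot\bar y|\le3$ and $|(x-\bar y)\cdot\nu|\le2\sqrt3\,|\nu|$ on the torus, which gives the bound.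
\end{proof}

Distinct types satisfy $|M\tau-M\tau'|\ge M$, so for large $M$ the translates $T_{M\tau}f$, $\tau\in I_q$, are nearly independent copies of $f$. Since $f$ comes close to any given polynomial with positive probability, so do all translates simultaneously, with a probability bounded below uniformly in large $M$. The covariance bound controls finitely many coefficients at a time, so in the proof the tails of the Taylor series are handled separately.

\begin{lemma}\label{lem:positive}
Let $(r,q,P,\varepsilon)$ be a datum, $\eta>0$, and let $A_M$ be the event $\max_{\tau\in I_q}\|T_{M\tau}f-P_\tau\|_{\Delta_r}<\eta$. Then $\liminf_{M\to\infty}\mathbb{P}(A_M)>0$.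
\end{lemma}

\begin{proof}
Write $\|\cdot\|=\|\cdot\|_{\Delta_r}$ and $\theta_d(s)=\mathbb{P}(\|f-\pi_df\|\ge s)$. For each $s>0$, $\theta_d(s)\to0$ as $d\to\infty$, because $\pi_df\to f$ almost surely.

First, $\beta=\min_\tau\mathbb{P}(\|f-P_\tau\|<\eta/3)$ is positive. Take $d_0\ge\max_\tau\deg P_\tau$ with $\theta_{d_0}(\eta/6)<1$. The events $\|f-\pi_{d_0}f\|<\eta/6$ and $\|\pi_{d_0}f-P_\tau\|<\eta/6$ are independent. The first has positive probability by the choice of $d_0$, and the second because it describes a nonempty open subset of $\mathcal{P}_{d_0}$.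

Let $n=|I_q|$ and fix $d$ such that $\theta=\theta_d(\eta/3)$ satisfies $\theta<\beta$ and $(\beta-\theta)^n>n\theta$. The sets $G_\tau=\{p\in\mathcal{P}_d:\|p-P_\tau\|<2\eta/3\}$ are open, and $\mathbb{P}(\pi_df\in G_\tau)\ge\beta-\theta$ by the triangle inequality. By Lemma~\ref{lem:translates}, the vector $\xi_M=(\pi_dT_{M\tau}f)_{\tau\in I_q}\in\mathcal{P}_d^{\,n}$ is circular Gaussian, the diagonal blocks of its covariance matrix are those of $\pi_df$, and the other blocks tend to $0$. So $\xi_M$ converges in law to an $n$-tuple of independent copies of $\pi_df$, and $\liminf_M\mathbb{P}(\xi_M\in\prod_\tau G_\tau)\ge(\beta-\theta)^n$. Each event $\|T_{M\tau}f-\pi_dT_{M\tau}f\|\ge\eta/3$ has probability $\theta$, since $T_{M\tau}f$ has the law of $f$. If $\xi_M\in\prod_\tau G_\tau$ and none of these $n$ events occurs, then $A_M$ occurs. Hence $\liminf_M\mathbb{P}(A_M)\ge(\beta-\theta)^n-n\theta>0$.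
\end{proof}

\subsection{From positive probability to probability one}

Fix a datum $\mathfrak{d}=(r,q,P,\varepsilon)$, and for $g\in\mathcal{O}$ put
\[
\Lambda(g)=\liminf_{M\to\infty}\ \max_{\tau\in I_q}\|T_{M\tau}g-P_\tau\|_{\Delta_r},
\]
a Borel function on $\mathcal{O}$. The normalizing factor makes $\Lambda$ insensitive to polynomials. If $p\in\mathcal{P}_d$ and $\tau\in I_q$, then for $x\in\Delta_r$
\[
|T_{M\tau}p(x)|\le\exp\bigl(\sqrt3\,rM|\tau|-\tfrac12M^2|\tau|^2\bigr)\,\|p\|_{\Delta_{Mq+r}},
\]
and this tends to $0$ as $M\to\infty$ by \eqref{eq:poly}, because $|\tau|\ge1$. (Here the exclusion of the type $(0,0,0)$ is used again.) Hence $\Lambda(f)=\Lambda(f-\pi_df)$ for every $d$, and the event $E=\Omega_0\cap\{\Lambda(f)\le\varepsilon/2\}$ lies in the $\sigma$-field generated by the $\omega_\alpha$ with $|\alpha|>d$, for every $d$. By Kolmogorov's zero--one law, such a tail event of an independent family has probability $0$ or $1$. Take $\eta=\varepsilon/2$ in Lemma~\ref{lem:positive}. If $A_M$ occurs for infinitely many $M$, then $\Lambda(f)\le\varepsilon/2$. Therefore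
\[
\mathbb{P}(E)\ge\lim_{M_0\to\infty}\mathbb{P}\Bigl(\bigcup_{M\ge M_0}A_M\Bigr)\ge\limsup_{M\to\infty}\mathbb{P}(A_M)>0,
\]
and so $\mathbb{P}(E)=1$. On $E$ there are infinitely many $M$ with $\max_\tau\|T_{M\tau}f-P_\tau\|_{\Delta_r}<\varepsilon$. For such an $M\ge r+2$, since $W_\tau\subset\Delta_r$, inequality \eqref{eq:app} holds with the zero-free functions $h_\tau(x)=e^{-Mx\cdot\tau-M^2|\tau|^2/2}$. So $f$ satisfies $\mathrm{App}(\mathfrak{d})$ almost surely, and Theorem~\ref{thm:gauss} is proved.

\begin{remark}[Other numbers of arguments]
The proofs of Theorems~\ref{thm:exist}, \ref{thm:generic} and~\ref{thm:gauss} use the number $3$ only as the length of the triples. Replacing triples by tuples of any length $d\ge1$ throughout changes only numerical constants and gives the same statements for entire $g:\mathbb{C}^d\to\mathbb{C}$. The proof of Theorem~\ref{thm:growth} does use positions filled with constants, and the statement fails for $d=1$: there $n$ distinct equations exhaust all tuples $v_1,\dots,v_n$, no inequality can occur in EC, and $g(x)=x$ has EC.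
\end{remark}

\begin{thebibliography}{1}
\bibitem{Zilber} B.~Zilber, \emph{Analytic and pseudo-analytic structures (a survey)}, arXiv:math/0401303 (2004).
\end{thebibliography}
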